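# Binary matroids with no spikes in them, and why an oracle still cannot recognize them

## 1. The theorems: exponentially many oracle calls are needed

**Theorem 1.** Let $k\ge 3$. For every sufficiently large $n\equiv 0\pmod 4$, any algorithm using an independence or rank oracle that correctly decides whether an $n$-element $3$-connected matroid with no spike-like flower of order $k$ is binary makes at least
$$\frac{2^{n/2}}{18\sqrt{n/2}}$$
calls on some input. The same bound holds when the input is promised to be $\lfloor n/20\rfloor$-connected.

The lower bound counts only oracle calls; the algorithm may have unlimited computing power otherwise. The input is promised to be of the stated kind, and the algorithm may do anything it likes on other inputs. The theorem rests on the existence of one kind of matroid.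

**Theorem 2.** For every sufficiently large even $r$, with $n=2r$, there is a binary matroid $M$ of rank $r$ on $n$ elements with at least $N:=2^{r}/(18\sqrt r)$ circuit-hyperplanes such that $M$ is $\lfloor n/20\rfloor$-connected and, for every circuit-hyperplane $X$, the relaxation $M'_X$ is $\lfloor n/20\rfloor$-connected and not binary.

**Theorem 3.**

1. Randomized algorithms with error at most $1/3$ on every input need at least $N/3$ calls in the worst case. Any set of oracle answers certifying that the matroid $M$ of Theorem 2 is binary, even given the promise of Theorem 1, contains at least $N$ answers.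
2. The exponent $n/2$ is best possible: for all $n$-element matroids, with no promise, binarity can be decided with at most $(n+1)2^{\lfloor n/2\rfloor}+n^2+n+1$ rank calls.
3. A binary matroid on $n$ elements has at most $2^{\lfloor n/2\rfloor}$ circuit-hyperplanes. So the number in Theorem 2 is optimal up to a factor $O(\sqrt n)$.

Theorem 1 answers a conjecture in the paper of Dillon Mayhew, Gordon Royle and Geoff Whittle, "Excluding Kuratowski graphs and their duals from binary matroids", arXiv:0902.0198 (2009):

**Conjecture.** Let $k\ge 3$ be a fixed integer. There is an efficient oracle algorithm for deciding if a $3$-connected matroid with no spike-like flower of order $k$ is a binary matroid.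

Here *efficient* means that the number of oracle calls and other elementary steps is bounded by a polynomial in $|E|$. The bound in Theorem 1 exceeds every polynomial in $n$, so the conjecture is false for every $k\ge3$. The background is a result of Seymour: there is no efficient oracle algorithm for deciding whether a matroid is binary. Seymour's example is built from spikes, and the conjecture asks whether spikes are the only obstacle.

## 2. Separations, flowers and binary matroids: the vocabulary

Throughout, $M$ is a matroid on a finite set $E$ with rank function $r(\cdot)$ (or $r_M$ when several matroids are around). Subsets of $E$ are identified with vectors of $\mathbb F_2^E$, and $+$ means symmetric difference.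

**Oracles.** A rank oracle returns $r(Y)$ for a set $Y$ of our choice; an independence oracle says whether $Y$ is independent. One rank call answers an independence question (is $r(Y)=|Y|$?), and at most $|Y|$ independence calls find $r(Y)$ greedily. So the two are equivalent up to polynomial factors.

**Connectivity.** Put $\lambda_M(X)=r(X)+r(E-X)-r(M)$. It is symmetric under $X\leftrightarrow E-X$, and $\lambda_M(X)\le r(X)\le|X|$. Since $r^*(X)=|X|+r(E-X)-r(M)$, we also have $\lambda_M(X)=r(X)+r^*(X)-|X|$. A *$j$-separation* is a partition $(X,E-X)$ with $|X|,|E-X|\ge j$ and $\lambda_M(X)\le j-1$. The matroid is *$t$-connected* (in Tutte's sense) if it has no $j$-separation with $1\le j<t$. So $t$-connected with $t\ge4$ implies $4$-connected and $3$-connected.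

*Example.* If $x,y$ are parallel and $|E|\ge4$, then $\lambda(\{x,y\})\le r(\{x,y\})=1$, so $\{x,y\}$ and its complement form a $2$-separation.

**Exact $3$-separations and flowers.** A partition $(X,E-X)$ is an *exact $3$-separation* if $\lambda_M(X)=2$; no lower bound on $|X|$ or $|E-X|$ is imposed. For $s\ge3$, a *spike-like flower* of order $s$ in a $3$-connected matroid $M$ is a partition $(P_1,\dots,P_s)$ of $E$ into non-empty sets (call them petals) such that

- (a) for every non-empty proper $J\subset\{1,\dots,s\}$, the set $\bigcup_{j\in J}P_j$ and its complement form an exact $3$-separation;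
- (b) $r(P_i\cup P_j)=r(P_i)+r(P_j)-1$ for all distinct $i,j$.

The model example is a spike. For $s\ge3$, a rank-$s$ spike with tip $t$ is a matroid of rank $s$ on $\{t,x_1,y_1,\dots,x_s,y_s\}$ in which each leg $\{t,x_i,y_i\}$ is a circuit and any $m$ legs together have rank $m+1$, for $1\le m\le s-1$. Deleting $t$ gives a tipless spike, and the pairs $\{x_i,y_i\}$ are then the petals of a spike-like flower of order $s$. Section 4 checks this for the binary spike.

**Binary matroids.** Let $M=M[G]$ with $G$ a matrix over $\mathbb F_2$ whose columns are indexed by $E$. The *cycle space* is $Z=\ker G\subseteq\mathbb F_2^E$, and the *cocycle space* is the row space $Z^\perp$ of $G$. Circuits are the minimal non-empty members of $Z$, cocircuits the minimal non-empty members of $Z^\perp$, and every member of either space is a disjoint union of minimal non-empty ones. The rank is $r(X)=|X|-\dim\{z\in Z: z\subseteq X\}$.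

In any matroid, hyperplanes are the complements of cocircuits, and every flat other than $E$ is an intersection of hyperplanes. If $B$ is a basis and $e\notin B$, the fundamental circuit of $e$ is
$$\{e\}\cup\{b\in B: (B-b)\cup e\text{ is a basis}\}.$$
*A binary matroid is determined by one basis $B$ and its fundamental circuits*: after row operations the columns of $B$ form an identity matrix, and column $e$ is the sum of the columns of the other elements of its fundamental circuit.

## 3. Hiding one circuit-hyperplane from the oracle

A *circuit-hyperplane* of $M$ is a set $X$ that is both a circuit and a hyperplane. If $r(M)=r$, then $r(X)=r-1$ and hence $|X|=r$. *Relaxing* $X$ means declaring $X$ to be a basis: $M'_X$ is the matroid with set of bases $\mathcal B(M)\cup\{X\}$. That this is a matroid is Prop. 1.5.14 in Oxley, *Matroid Theory*, 2nd ed.; the short proof is part of the next lemma.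

**Lemma 1.** Let $X$ be a circuit-hyperplane of $M$, let $r=r(M)$ and $M'=M'_X$.

1. $M'$ is a matroid.
2. $r_{M'}(Y)=r_M(Y)$ for all $Y\ne X$, and $r_{M'}(X)=r_M(X)+1$.
3. If $M$ is $t$-connected, so is $M'$.
4. If $M$ is binary and $r_M(E-X)\ge2$, then $M'$ is not binary.

*Proof.* **Part 1: basis exchange.** We must check exchange only when one of the two bases is $X$ and the other is a basis $B$ of $M$.

- *From $X$ towards $B$.* Let $x\in X-B$. Since $X$ is a circuit, $X-x$ is independent of rank $r-1$, so its closure is the hyperplane $X$. As $B$ spans $M$, some $c\in B$ lies outside $X$. Then $(X-x)\cup c$ has rank $r$ and is a basis of $M$.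
- *From $B$ towards $X$.* Let $b\in B-X$. If $B-b\subseteq X$, then $X=(B-b)\cup c$ for one further element $c$, and $c\notin B$ because $b\notin X$; the exchanged set is $X$ itself. If $B-b\not\subseteq X$, then the hyperplane spanned by $B-b$ is not $X$, so it does not contain $X$. Some $c\in X$ lies outside it. Then $c\notin B-b$, and $c\neq b$ as $b\notin X$. Now $(B-b)\cup c$ is a basis of $M$.

**Part 2: ranks.** This part says that the two matroids differ at one set only. By the definition of the bases, $r_{M'}(Y)=\max(r_M(Y),|Y\cap X|)$. If $X\not\subseteq Y$, then $Y\cap X$ is a proper subset of a circuit, so it is independent and $|Y\cap X|\le r_M(Y)$. If $Y\supsetneq X$, then $r_M(Y)=r$ because $X$ is a hyperplane. If $Y=X$, the maximum is $|X|=r=r_M(X)+1$.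

**Part 3: connectivity.** By part 2 the total rank is unchanged and no rank goes down. So $\lambda_{M'}(Y)\ge\lambda_M(Y)$ for all $Y$, and every $j$-separation of $M'$ is one of $M$.

**Part 4: non-binarity.** We look for a basis from which $M$ and $M'$ look identical. Extend a maximal independent subset of $E-X$ to a basis $B$ of $M$; then $|B-X|\ge2$, and $B$ is a basis of $M'$ too. For $b\in B$ and $g\in E-B$, the set $(B-b)\cup g$ still has an element outside $X$, so it is not $X$. Hence it is a basis of $M$ if and only if it is one of $M'$. So $M$ and $M'$ have the same fundamental circuits with respect to $B$. If both were binary they would be equal, but $X$ is a basis of $M'$ only. $\square$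

*The case $r=2$, by hand.* Let $E=\{1,2,3,4\}$ and let $M$ be given by the columns $(1,0),(1,0),(0,1),(0,1)$. Then $X=\{1,2\}$ is a circuit of rank $1$ and a flat, so a circuit-hyperplane. The relaxation has all pairs except $\{3,4\}$ as bases: it is $U_{2,3}$ with one element doubled, and it *is* binary. Here $r(E-X)=1$, so the hypothesis in part 4 cannot be dropped. Also $\lambda_M(X)=1+1-2=0$, so $M$ is not even $2$-connected.

**Lemma 2.** Let $\mathcal P$ be a class of matroids (the legal inputs). Let $M\in\mathcal P$ be binary, and let $\mathcal X$ be a set of circuit-hyperplanes of $M$ such that each $M'_X$ with $X\in\mathcal X$ lies in $\mathcal P$ and is not binary. Then every deterministic algorithm, with rank or independence oracle, that decides binarity correctly on $\mathcal P$ makes at least $|\mathcal X|$ calls on input $M$.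

*Proof.* Run the algorithm on $M$. By Lemma 1(2), the answer to a query about $Y$ is the same for $M$ and $M'_X$ unless $Y=X$. If some $X\in\mathcal X$ is never queried, the run on $M'_X$ is step by step the same and ends with the same output. But $M$ is binary and $M'_X$ is not, so one of the two outputs is wrong. Hence all members of $\mathcal X$ are queried. $\square$

So we want a binary matroid with very many circuit-hyperplanes that is a legal input, along with its relaxations. The next lemma says that connectivity one step above what the conjecture assumes takes care of legality.

**Lemma 3.** A $4$-connected matroid with $|E|\ge7$ has no partition into $s\ge3$ non-empty sets satisfying (a). In particular it has no spike-like flower of any order $\ge3$.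

*Proof.* Suppose $(P_1,\dots,P_s)$ satisfies (a). Then $2=\lambda(P_i)\le|P_i|$ for each $i$.

If some $|P_i|\ge3$, then $E-P_i$ contains two other petals, so $|E-P_i|\ge4$. With $\lambda(P_i)=2$ this makes $(P_i,E-P_i)$ a $3$-separation, contrary to $4$-connectedness.

Otherwise all $|P_i|=2$. Put $Y=P_1\cup P_2$. Then $|Y|=4$ and $|E-Y|\ge3$. As $s\ge3$, the set $\{1,2\}$ is a proper subset of the indices, so (a) gives $\lambda(Y)=2$. Again $(Y,E-Y)$ is a $3$-separation, a contradiction. $\square$

## 4. Binary spikes: enough circuit-hyperplanes, too many short cycles

The sensible first candidate is the binary tipless spike. Let $r\ge4$, let $e_1,\dots,e_r$ be the standard basis of $\mathbb F_2^r$, and let $u$ be the all-ones vector. Let $S_r$ be the binary matroid on $\{x_1,y_1,\dots,x_r,y_r\}$ with columns $x_i=e_i$ and $y_i=e_i+u$. (The vector $u$ is the tip, which we leave out.)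

**Circuit-hyperplanes of $S_r$.** Choose one element from each pair $\{x_i,y_i\}$, and let $A$ be the set of $i$ for which $y_i$ is chosen. A subsum over an index set $T$ equals $\sum_{i\in T}e_i+|T\cap A|u$. It vanishes for a non-empty $T$ only if $T=\{1,\dots,r\}$ and $|A|$ is odd. So the transversal is a circuit when $|A|$ is odd, and a basis when $|A|$ is even. A transversal $X$ with $|A|$ odd is also a flat: if the other element of some pair were in its span, then so would be $u$, hence every $e_i$, and the rank would be $r$ and not $r-1$. So $S_r$ has at least $2^{r-1}$ circuit-hyperplanes. For each of these, the complement is again a transversal, of rank at least $r-1\ge2$. By Lemma 1(4) the relaxation is not binary.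

**$S_r$ is $3$-connected.** Let $X$ contain both elements of $a$ pairs, exactly one element of $b$ pairs, and no element of $c$ pairs, with $a+b+c=r$. If $a\ge1$, the span of $X$ contains $u$ and $a+b$ of the $e_i$, so $r(X)=\min(a+b+1,r)$. If $a=0$ and $b<r$, then $X$ is a proper subset of a transversal, so it is independent and $r(X)=b$.

- If $a,c\ge1$, then $\lambda(X)=(a+b+1)+(b+c+1)-r=b+2\ge2$.
- If $a=0$ and $c\ge1$, then $E-X$ has rank $r$, so $\lambda(X)=b=|X|$. Then $\lambda(X)\le j-1$ and $|X|\ge j$ cannot both hold. The case $c=0$, $a\ge1$ is the same with $X$ and $E-X$ exchanged.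
- If $a=c=0$, both sides are transversals and $\lambda(X)\ge 2(r-1)-r=r-2\ge2$.

So there is no $1$- or $2$-separation. By Lemma 1(3) the relaxations are $3$-connected too, and Lemma 2 shows that $2^{r-1}$ calls are needed on $3$-connected matroids with $2r$ elements.

**The point where this stops.** Any $a$ pairs with $1\le a\le r-1$ together have rank $a+1$. So a union of $a$ pairs has $\lambda=(a+1)+(r-a+1)-r=2$. For any $3\le s\le r$, group the pairs into $s$ non-empty petals. Then (a) holds. Two petals with $a$ and $a'$ pairs satisfy $a+a'\le r-1$, so their union has rank $a+a'+1=(a+1)+(a'+1)-1$, which is (b). So $S_r$ has a spike-like flower of every order $s$ with $3\le s\le r$, and for $r\ge k$ the promise of the conjecture excludes it. Lemma 2 has lost the binary matroid it starts from.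

Two features of $S_r$ are worth separating. The harmful one: a union of two pairs is a $4$-element cycle with $\lambda=2$. The useful one appears when $r$ is even. The matrix of $S_r$ is $G=[\,I\mid I+J\,]$ with $J$ the all-ones matrix, and
$$GG^{T}=I+(I+J)(I+J)^{T}=I+I+2J+J^2=rJ=0 .$$
So the row space of $G$, of dimension $r$ in $\mathbb F_2^{2r}$, is its own orthogonal complement: cycle space and cocycle space coincide.

*The case $r=4$.* Here $S_4$ has $8$ elements. The $8$ odd transversals and the $6$ unions of two pairs all have size $4$, and each of the $14$ is a circuit-hyperplane. For the transversals this was shown above. For a union of two pairs, the four columns sum to $0$ and any three are independent, so it is a circuit; it spans $u$ and two of the $e_i$, a space that contains no column of another pair, so it is a flat of rank $3$.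

## 5. Where circuit-hyperplanes live: the space $Z\cap Z^\perp$

The next computation shows that self-duality was not an accident of the spike.

*Proof of Theorem 3(3).* Let $Z$ be the cycle space of a binary matroid on $n$ elements. If $X$ and $X'$ are circuit-hyperplanes, then $X,X'\in Z$ because they are circuits, and $E-X,\,E-X'\in Z^\perp$ because complements of hyperplanes are cocircuits. Hence
$$X+X'=(E-X)+(E-X')\in Z\cap Z^\perp .$$
Fix one circuit-hyperplane $X$. The map $X'\mapsto X+X'$ is injective, so the number of circuit-hyperplanes is at most $2^{\dim(Z\cap Z^\perp)}$. The space $Z\cap Z^\perp$ is contained in its own orthogonal complement, so its dimension is at most $\lfloor n/2\rfloor$. With $n=2r$ this bound is $2^r$, and $N=2^r/(18\sqrt r)$ is within a factor $O(\sqrt n)$ of it. $\square$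

So a matroid with about $2^{n/2}$ circuit-hyperplanes needs $\dim(Z\cap Z^\perp)$ close to $n/2$, and $\dim(Z\cap Z^\perp)=n/2$ forces $Z=Z^\perp$, since $\dim Z+\dim Z^\perp=n$. This suggests keeping the self-duality of the spike and getting rid of its short cycles by taking **a uniformly random self-dual code** as cycle space. Self-duality also makes the circuit-hyperplane condition cheap. In general it is two demands, $X\in Z$ and $E-X\in Z^\perp$ (plus minimality); in a self-dual code, which contains $E$, they are one and the same.

## 6. The matroid of a self-dual code

From here on, $r\ge4$ is even and $|E|=n=2r$. A *self-dual code* is a subspace $C=C^\perp$ of $\mathbb F_2^E$. It has dimension $r$. Every $c\in C$ is orthogonal to itself, so $|c|$ is even; thus $E$ is orthogonal to all of $C$, and $E\in C^\perp=C$. So $C$ is closed under complementation.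

*Example.* For $|E|=4$ the self-dual codes are $\{\emptyset,12,34,E\}$, $\{\emptyset,13,24,E\}$ and $\{\emptyset,14,23,E\}$. The first is the cycle space of the rank-$2$ matroid in Section 3.

Let the rows of $G$ be a basis of $C$, put $M_C=M[G]$, and for $X\subseteq E$ let $C_X=\{c\in C:c\subseteq X\}$.

**Lemma 4.** $M_C$ has rank $r$, and $M_C^*=M_C$. For every $X\subseteq E$,
$$\lambda_{M_C}(X)=|X|-2\dim C_X. \tag{1}$$
A set $X$ is a circuit-hyperplane of $M_C$ if and only if $X$ is a circuit with $|X|=r$.

*Proof.* The rank is $\dim C=r$. The cycle space is $\ker G=C^\perp=C$ and the cocycle space is the row space $C$. So circuits and cocircuits are the same sets and $M_C^*=M_C$. Then $r^*(X)=r(X)=|X|-\dim C_X$, and $\lambda(X)=r(X)+r^*(X)-|X|$ gives (1).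

A circuit-hyperplane has size $r$, as noted in Section 3. Conversely let $X$ be a circuit of size $r$; then $r(X)=r-1$. Since $E\in C$, the set $E-X$ is a non-empty member of the cocycle space $C$, so it is a disjoint union of cocircuits. Hence $X$ is an intersection of hyperplanes, that is, a flat, and its rank is $r-1$. $\square$

Formula (1) turns connectivity into coding theory: $X$ is badly connected to the rest exactly when $X$ contains many codewords. In the spike $S_r$ with $r$ even and $r\ge4$, a union $X$ of two pairs has $C_X=\{\emptyset,X\}$ and $\lambda=4-2=2$, as it should.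

## 7. Counting self-dual codes as Lagrangians

Let $W$ be an $\mathbb F_2$-space of dimension $2h$ with a nondegenerate alternating form. A subspace is *isotropic* if the form vanishes on it, and *Lagrangian* if it is isotropic of dimension $h$.

**Lemma 5.** The number of Lagrangians of $W$ is $\Lambda(h)=\prod_{i=1}^h(2^i+1)$. The number containing a given $d$-dimensional isotropic subspace $U$ is $\Lambda(h-d)$.

*Proof.* *Reduction of the second claim to the first.* If $L\supseteq U$ is Lagrangian, then $L\subseteq L^\perp\subseteq U^\perp$. The form on $U^\perp$ has radical $U^\perp\cap U^{\perp\perp}=U$, so $U^\perp/U$ is nondegenerate, of dimension $2h-2d$. Via $L\mapsto L/U$, the Lagrangians containing $U$ correspond to isotropic subspaces of $U^\perp/U$ of dimension $h-d$, which are its Lagrangians.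

*The first claim, by induction on $h$.* For $h=0$ there is one Lagrangian, and $\Lambda(0)=1$. Let $h\ge1$ and count pairs $(v,L)$ with $0\ne v\in L$. Each Lagrangian has $2^h-1$ non-zero vectors. Each of the $2^{2h}-1$ non-zero $v$ spans an isotropic line, because the form is alternating, and so it lies in $\Lambda(h-1)$ Lagrangians by the reduction and induction. Hence the number of Lagrangians is $\frac{2^{2h}-1}{2^h-1}\Lambda(h-1)=(2^h+1)\Lambda(h-1)=\Lambda(h)$. $\square$

**The space $W_S$.** For a finite set $S$ of even size at least $2$, let $W_S$ be the space of even subsets of $S$ modulo $\{\emptyset,S\}$, with the form $|Y\cap Y'|\bmod2$. The form is well defined, since $|S\cap Y|=|Y|$ is even, and alternating, since $|Y\cap Y|$ is even. It is nondegenerate: the even sets form the subspace $\{S\}^\perp$ of $\mathbb F_2^S$, so an even set meeting all even sets evenly lies in $\{S\}^{\perp\perp}=\{\emptyset,S\}$. Its dimension is $|S|-2$.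

**Codes are Lagrangians of $W_E$.** If $C$ is self-dual, then it consists of even sets and contains $E$, and $C/\{\emptyset,E\}$ is isotropic of dimension $r-1$, half of $\dim W_E=2r-2$. Conversely, a Lagrangian of $W_E$ lifts to a subspace $C\ni E$ of even sets, of dimension $r$ and with $C\subseteq C^\perp$; equality holds by dimension. So there are $\Lambda(r-1)$ self-dual codes. For $|E|=4$ this is $\Lambda(1)=3$, matching the list above.

From now on $C$ is a uniformly random self-dual code. Let $U$ be a $d$-dimensional space of even sets, pairwise meeting evenly, with $E\notin U$. Its image in $W_E$ is isotropic, and still of dimension $d$ because $E\notin U$. By Lemma 5,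
$$\Pr(U\subseteq C)=\frac{\Lambda(r-1-d)}{\Lambda(r-1)}=\prod_{i=0}^{d-1}\frac1{2^{r-1-i}+1}\le2^{-d(r-1)+d(d-1)/2}. \tag{2}$$

## 8. A given $r$-set is a circuit with probability of order $2^{-r}$

By (2) with $d=1$, a set $X$ of size $r$ (which is even) lies in $C$ with probability $1/(2^{r-1}+1)$. The next lemma shows that, given this, $X$ is a *minimal* codeword with probability bounded below.

**Lemma 6.** Let $|X|=r$. Then $\Pr(X\text{ is a circuit of }M_C)\ge\dfrac{2}{3e}\cdot\dfrac1{2^{r-1}+1}$.

*Proof.* Write $r-2=2m$, so $m\ge1$.

**Step 1: describe the codes containing $X$.** The aim is to split the geometry into the part on $X$ and the part on $E-X$. Let $U$ be the line in $W_E$ spanned by the class of $X$. An even set $Y$ is orthogonal to $X$ when $|Y\cap X|$ is even; then $|Y-X|$ is even as well. So $U^\perp$ consists of the classes of $Y_1\cup Y_2$ with $Y_1\subseteq X$ and $Y_2\subseteq E-X$ both even. Dividing by $U$ means working modulo $\{\emptyset,X,E-X,E\}$. Hence $U^\perp/U\cong W_1\oplus W_2$, an orthogonal sum, where $W_1=W_X$ and $W_2=W_{E-X}$ are nondegenerate of dimension $2m$. As in the proof of Lemma 5, the codes $C\ni X$ correspond to the Lagrangians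 $L$ of $W_1\oplus W_2$, which have dimension $2m$.

**Step 2: translate minimality.** We claim that $X$ is a minimal non-empty member of $C$ if and only if $L\cap W_1=0$. A member $Y$ of $C$ with $\emptyset\ne Y\subsetneq X$ is even and gives a non-zero vector of $L\cap W_1$. Conversely, a non-zero vector of $L\cap W_1$ is represented by an even set $Y$ with $\emptyset\ne Y\subsetneq X$. Some set differing from $Y$ by an element of $\{\emptyset,X,E-X,E\}$ lies in $C$; as these four sets lie in $C$, so does $Y$.

**Step 3: count the good Lagrangians.** We show that they are graphs of isometries. If $L\cap W_1=0$, the projection $L\to W_2$ is injective, hence bijective as both dimensions are $2m$. So $L=\{(f(w),w):w\in W_2\}$ for a linear map $f:W_2\to W_1$. Isotropy says $\langle f(w),f(w')\rangle+\langle w,w'\rangle=0$, that is, $f$ preserves the forms, since $-1=1$. Such an $f$ is injective, as the form on $W_2$ is nondegenerate, so it is an isometry. Conversely, the graph of an isometry is isotropic of dimension $2m$ and meets $W_1$ in $0$.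

The number of isometries between two nondegenerate alternating spaces of dimension $2m$ is the number of symplectic bases of one of them, because an isometry is fixed by where it sends a given symplectic basis. Choose $a_1\neq0$ in $4^m-1$ ways. Then choose $b_1$ with $\langle a_1,b_1\rangle=1$ in $2^{2m-1}$ ways. Continue in $\{a_1,b_1\}^\perp$, which is nondegenerate of dimension $2m-2$. The count is
$$|Sp(2m,2)|=\prod_{i=1}^m(4^i-1)2^{2i-1}=2^{m^2}\prod_{i=1}^m(4^i-1).$$

**Step 4: divide.** The number of all self-dual codes is $\Lambda(r-1)=\Lambda(2m+1)$. Taking out powers of $2$, the numerator has exponent $m^2+m(m+1)=m(2m+1)$, and $\prod_{i\le2m}2^i$ has the same exponent. So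
$$\Pr=\frac{2^{m^2}\prod_{i\le m}(4^i-1)}{\prod_{i\le2m+1}(2^i+1)}=\frac{\prod_{i\le m}(1-4^{-i})}{\prod_{i\le2m}(1+2^{-i})}\cdot\frac1{2^{r-1}+1}.$$
Here $\prod_{i\le m}(1-4^{-i})\ge1-\sum_{i\ge1}4^{-i}=\frac23$, and $\prod_{i\le2m}(1+2^{-i})\le e^{\sum2^{-i}}\le e$. $\square$

*The case $r=4$.* There are $\Lambda(3)=3\cdot5\cdot9=135$ self-dual codes. A given $4$-set lies in $\Lambda(2)=15$ of them, and in $|Sp(2,2)|=2\cdot3=6$ of these it is minimal. The expected number of $4$-element circuits is $\binom84\cdot\frac6{135}=\frac{28}9$.

**The expected number of circuit-hyperplanes.** Let $N_C$ be the number of circuits of $M_C$ of size $r$, which by Lemma 4 is the number of circuit-hyperplanes. We use $\binom{2r}r\ge4^r/(2\sqrt r)$. This holds with equality at $r=1$, and passing from $r$ to $r+1$ multiplies the left side by $4\frac{r+1/2}{r+1}$ and the right side by $4\sqrt{\frac r{r+1}}$, where $(r+\frac12)^2\ge r(r+1)$. With $2^{r-1}+1\le2^r$ and $3e<9$,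
$$\mathbb E[N_C]\ge\frac{4^r}{2\sqrt r}\cdot\frac2{3e}\cdot2^{-r}=\frac{2^r}{3e\sqrt r}\ge\frac{2^r}{9\sqrt r}. \tag{3}$$
On the other side, circuits are codewords, so always
$$N_C\le|C|=2^r. \tag{4}$$

## 9. No set contains too many codewords

It remains to show that $M_C$ is highly connected with high probability. By (1), we must bound the probability that some $X$ has a large $\dim C_X$. For mid-sized $X$ it is not enough to exclude a single codeword inside $X$. When $|X|=r$, there are $2^{r-1}$ even subsets of $X$, each non-empty one in $C$ with probability about $2^{-(r-1)}$, and there are nearly $4^r$ sets $X$ to treat. What saves us is that a bad separation needs $\dim C_X$ to be *linear* in $r$, and this has a probability whose exponent is *quadratic* in $r$.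

**Lemma 7.** If $|X|=m\le r$ and $d\ge1$, then $\Pr(\dim C_X\ge d)\le4\cdot2^{-d(r-1+d-m)}$.

*Proof.* The plan is to count bases of $d$-dimensional subspaces and not just subspaces, so that Markov's inequality gains a factor $2^{d^2}$.

**Step 1: how many tuples could occur.** Consider linearly independent $d$-tuples $(y_1,\dots,y_d)$ of even subsets of $X$ that pairwise meet evenly. Given $y_1,\dots,y_i$, the next vector $y_{i+1}\in\mathbb F_2^X$ is orthogonal to $i$ independent vectors, so there are at most $2^{m-i}$ choices. In all there are at most $2^{dm-d(d-1)/2}$ tuples.

**Step 2: the expected number inside $C$.** The span of such a tuple consists of even subsets of $X$, pairwise meeting evenly, and does not contain $E$ because $|X|\le r<n$. By (2), the expected number of tuples contained in $C$ is at most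
$$2^{dm-d(d-1)/2}\cdot2^{-d(r-1)+d(d-1)/2}=2^{d(m-r+1)}.$$

**Step 3: how many tuples there are if $\dim C_X\ge d$.** Members of $C_X$ are even and pairwise meet evenly, so every linearly independent $d$-tuple in $C_X$ counts. There are at least
$$\prod_{i=0}^{d-1}(2^d-2^i)=2^{d^2}\prod_{i=1}^d(1-2^{-i})\ge\frac{2^{d^2}}4$$
of them, because $\prod_{i\ge1}(1-2^{-i})\ge\frac12\bigl(1-\sum_{i\ge2}2^{-i}\bigr)=\frac14$. By Markov's inequality the probability is at most $4\cdot2^{-d^2}\cdot2^{d(m-r+1)}$. $\square$

**Lemma 8.** Let $t=\lfloor n/20\rfloor=\lfloor r/10\rfloor$. For all $r$ with $2r2^{-r/9}\le\frac12$,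
$$\Pr(M_C\text{ is not }t\text{-connected})\le2^{1-0.06r}+16r\,2^{-r/9}.$$

*Proof.* **Step 1: what a bad separation forces.** Suppose $(X,E-X)$ is a $j$-separation with $1\le j\le t-1$. As $\lambda$ is symmetric, we may assume $m:=|X|\le r$. Put $d_X=\dim C_X$. By (1), $m-2d_X\le j-1$, so $2d_X\ge m-j+1$. Since $j\le m$, this gives $d_X\ge1$. Since $j\le t-1$, it gives $d_X\ge(m-t+2)/2$. The first consequence is the useful one for small $m$, the second for large $m$.

**Step 2: small sides, $m\le2t$.** Here we only use that $C$ contains a non-empty even set $Y\subseteq X$, with $|Y|\le2t\le n/10$ and $Y\ne E$. By (2) with $d=1$ and a union bound over $Y$, the probability is at most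
$$2^{1-r}\sum_{i\le n/10}\binom ni\le2^{1-r}\,2^{H(1/10)\cdot2r},$$
where $H$ is the binary entropy. The inequality is the standard one: with $\alpha=\frac1{10}$,
$$1\ge\sum_{i\le\alpha n}\binom ni\alpha^i(1-\alpha)^{n-i}\ge\alpha^{\alpha n}(1-\alpha)^{(1-\alpha)n}\sum_{i\le\alpha n}\binom ni,$$
since $\alpha^i(1-\alpha)^{n-i}$ decreases in $i$. As $H(\tfrac1{10})=\tfrac1{10}\log_2 10+\tfrac9{10}\log_2\tfrac{10}9<0.47$, the bound is at most $2^{1-r+0.94r}=2^{1-0.06r}$.

**Step 3: large sides, $2t<m\le r$.** Here we use Lemma 7 with $d=\lceil(m-t+2)/2\rceil$. Both factors in its exponent are large: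
$$r-1+d-m\ge r-1+\frac{m-t+2}2-m=r-\frac m2-\frac t2\ge\frac{r-t}2,\qquad d\ge\frac{m-t}2>\frac m4,$$
by $m\le r$ and $t<m/2$ respectively. As $t\le r/10$,
$$d(r-1+d-m)\ge\frac{m(r-t)}8\ge\frac{0.9}8\,mr\ge\frac{mr}9 .$$
A union bound over the $\binom{2r}m\le(2r)^m$ sets of size $m$ and over all $m$ bounds the probability of this case by
$$\sum_{m\ge1}\binom{2r}m4\cdot2^{-mr/9}\le4\sum_{m\ge1}\bigl(2r2^{-r/9}\bigr)^m\le16r\,2^{-r/9},$$
where the last step sums a geometric series with ratio at most $\frac12$. Adding the two cases proves the lemma. $\square$

## 10. Proofs of Theorems 2 and 1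

*Proof of Theorem 2.* **Step 1: find one code with both properties.** No concentration of $N_C$ is needed, because the mean (3) and the maximum (4) differ only by a factor $9\sqrt r$, while the failure probability in Lemma 8 is exponentially small. Let $r$ be even and so large that Lemma 8 applies and its bound is at most $1/(18\sqrt r)$. Then, with $t=\lfloor n/20\rfloor$,
$$\mathbb E\bigl[N_C\cdot\mathbf 1(M_C\text{ is }t\text{-connected})\bigr]\ge\mathbb E[N_C]-2^r\Pr(M_C\text{ is not }t\text{-connected})\ge\frac{2^r}{9\sqrt r}-\frac{2^r}{18\sqrt r}=\frac{2^r}{18\sqrt r}.$$
So for some $C$ the matroid $M=M_C$ is $t$-connected and has at least $2^r/(18\sqrt r)=N$ circuit-hyperplanes.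

**Step 2: check every relaxation.** Let $X$ be any circuit-hyperplane of $M$; then $|X|=r$. By Lemma 1(3), $M'_X$ is $t$-connected. The set $E-X$ is a cocircuit of $M$, hence a circuit of $M$, because $M^*=M$. It has $r$ elements, so its rank is $r-1\ge2$. By Lemma 1(4), $M'_X$ is not binary. $\square$

*Proof of Theorem 1.* Let $n=2r$ with $r$ even be large enough for Theorem 2 and at least $80$, so that $\lfloor n/20\rfloor\ge4$. Take $M$ from Theorem 2. Then $M$ and all its relaxations $M'_X$ are $\lfloor n/20\rfloor$-connected, hence $4$-connected, and have at least $7$ elements. So they are $3$-connected, and by Lemma 3 they have no spike-like flower of order $k$ (nor of any order $\ge3$). They are legal inputs under either promise. Apply Lemma 2 with $\mathcal X$ the set of all circuit-hyperplanes of $M$: at least $|\mathcal X|\ge N=2^{n/2}/(18\sqrt{n/2})$ calls are made on $M$. $\square$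

## 11. Certificates and randomized algorithms

*Proof of Theorem 3(1).* Let $M$ and $\mathcal X$ be as in the proof of Theorem 1, so $|\mathcal X|\ge N$.

**Certificates.** Suppose a set of oracle answers for $M$ contains no query to some $X\in\mathcal X$. By Lemma 1(2) all these answers are also true for $M'_X$, which is a legal non-binary input. So the answers do not certify that $M$ is binary. A certificate must therefore contain a query to each member of $\mathcal X$, at least $N$ answers in all.

**Randomized algorithms.** The aim is a relaxation that the run on $M$ is unlikely to notice. Suppose at most $q$ calls are made in the worst case. For $X\in\mathcal X$ let $\pi_X$ be the probability that $X$ is queried in the run on $M$. The sum $\sum_{X\in\mathcal X}\pi_X$ is the expected number of members of $\mathcal X$ queried, so it is at most $q$. Hence some $\pi_X\le q/N$. With the same random bits, the runs on $M$ and on $M'_X$ agree unless $X$ is queried. The algorithm answers "binary" on $M$ with probability at least $\frac23$, so it answers "binary" on $M'_X$ with probability at least $\frac23-\frac qN$. This is an error, so $\frac23-\frac qN\le\frac13$, that is,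 $q\ge N/3$. $\square$

## 12. Testing binarity with about $2^{n/2}$ rank calls

*Proof of Theorem 3(2).* Now $M$ is any matroid on $n$ elements. The algorithm guesses the only binary matroid that $M$ could be, and then compares the two through flats.

**Step 1: reduce to rank at most $n/2$.** Find $r=r(M)$ with one call. If $r>n/2$, work with $M^*$: binarity is self-dual, and $r^*(Y)=|Y|+r(E-Y)-r$ costs one call per query. So assume $r\le\lfloor n/2\rfloor$.

**Step 2: the candidate.** Find a basis $B$ greedily, with at most $n$ calls. Find all fundamental circuits by testing whether $(B-b)\cup e$ is a basis for $b\in B$, $e\notin B$, with at most $n^2$ calls. Steps 1 and 2 use at most $n^2+n+1$ calls. Let $N_0$ be the unique binary matroid with basis $B$ and these fundamental circuits. By uniqueness, $M$ is binary if and only if $M=N_0$.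

**Step 3: the test.** The cocycle space of $N_0$ has dimension $r$. For each of its $2^r-1$ non-empty members $D$, check that $E-D$ is a flat of $M$. This takes at most $n+1$ rank calls, for $E-D$ and for each $(E-D)\cup e$ with $e\in D$. Answer "binary" if and only if all checks succeed. The total number of calls is at most $(n+1)2^{\lfloor n/2\rfloor}+n^2+n+1$.

**Step 4: correctness when $M=N_0$.** We see that no check fails. A non-empty cocycle $D$ of $M$ is a disjoint union of cocircuits, so $E-D$ is an intersection of hyperplanes, hence a flat.

**Step 5: correctness when all checks succeed.** We must show $M=N_0$. The complement of a hyperplane of $N_0$ is a cocircuit, so it was among the sets $D$; hence all hyperplanes of $N_0$ are flats of $M$. Intersections of flats of $M$ are flats of $M$, and so is $E$. So every flat of $N_0$ is a flat of $M$. We compare the ranks of an arbitrary set $Y$.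

- $r_{N_0}(Y)\le r_M(Y)$. For any set $A$, $\mathrm{cl}_{N_0}(A)$ is a flat of $M$ containing $A$, so $\mathrm{cl}_M(A)\subseteq\mathrm{cl}_{N_0}(A)$. Let $A$ be a maximal $M$-independent subset of $Y$. Then $Y\subseteq\mathrm{cl}_M(A)\subseteq\mathrm{cl}_{N_0}(A)$, so $r_{N_0}(Y)\le|A|=r_M(Y)$.
- $r_M(Y)\le r_{N_0}(Y)$. Let $F=\mathrm{cl}_{N_0}(Y)$, and take a maximal chain $F_0\subset F_1\subset\dots\subset F_r=E$ of flats of $N_0$ passing through $F$, with $r_{N_0}(F_i)=i$. These are distinct nested flats of $M$, so their $M$-ranks strictly increase. Since $r_M(F_r)=r$, counting down gives $r_M(F_i)\le i$. Hence $r_M(Y)\le r_M(F)\le r_{N_0}(F)=r_{N_0}(Y)$.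

So the rank functions agree and $M=N_0$. $\square$

For large $n\equiv0\pmod4$, the number of rank calls needed to test binarity under either promise of Theorem 1 thus lies between $2^{n/2}/(18\sqrt{n/2})$ and $(n+1)2^{n/2}+n^2+n+1$.
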